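# Irreducible uniform lattices in products of $SO(n_i,1)$ and proper actions on cube complexes

## 1. A plausible yes: pentagon groups, product lattices, and walls in one factor

Let $k\ge 2$ and $n_1,\dots,n_k\ge 2$, and let $\Gamma$ be an irreducible uniform (that is, cocompact) lattice in $SO(n_1,1)\times\dots\times SO(n_k,1)$. Can $\Gamma$ act properly on a CAT(0) cubical complex, if we allow the complex to be infinite dimensional and not locally finite?

**Definition (proper action).** Let a group act by cubical automorphisms on a CAT(0) cubical complex $C$, and let $d$ be the path metric on the vertices of $C$. The action is *proper* if for some vertex $v$ the set $\{g: d(v,gv)\le R\}$ is finite for every $R>0$. Since $d(v,gv)\le 2d(v,w)+d(w,gw)$, it does not matter which vertex we take.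

We use the standard facts about hyperplanes: each hyperplane of $C$ cuts the vertex set into two *halfspaces*, and $d(v,w)$ is the number of hyperplanes that separate $v$ from $w$, which is finite.

The first guess is that the answer is yes. Here is one reason. A metric space is *median* if any three points $x_1,x_2,x_3$ have a unique point $m$ with $d(x_i,m)+d(m,x_j)=d(x_i,x_j)$ for all $i\ne j$. For example, $\mathbb R^2$ with the $\ell^1$ metric is median: the condition splits into one condition per coordinate, and $m$ is the coordinatewise median. The vertex set of a CAT(0) cubical complex is also median. Our lattices do act properly discontinuously and coboundedly on a median space (they are *medianizable*), so it is tempting to replace that space by a discrete model of large dimension. Two facts warn us, but neither settles the matter. These lattices are not cubulable, that is, they have no properly discontinuous cocompact action on a CAT(0) cubical complex (Chatterji–Fernós–Iozzi). And they have no properly discontinuous cocompact action on a median space (Fioravanti). Our question drops cocompactness and finite dimension.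 Chatterji and Druţu, "Median geometry for spaces with measured walls and for groups", arXiv:1708.00254 (2017), record it as unknown.

Let us test the guess.

**One factor.** Tile $\mathbb H^2$ by regular right-angled pentagons, four around each corner, using the group $W$ generated by the reflections in the sides of one of them. The dual tiling consists of squares, five around each vertex. It is a square complex on a plane, hence simply connected, and each vertex link is a 5-cycle, which is flag. So it is CAT(0). It is locally finite, and $W$ is simply transitive on its vertices (the pentagons), so $W$ acts properly. So does its orientation-preserving subgroup, a uniform lattice in $SO_0(2,1)$. For $k=1$ the guess holds in this case.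

**Two factors, reducible.** If $\Gamma_1,\Gamma_2$ act properly on $C_1,C_2$, then $\Gamma_1\times\Gamma_2$ acts properly on $C_1\times C_2$, because the distances add. The guess holds again.

**Two factors, irreducible.** Now imitate the product construction with $\Gamma<SO_0(2,1)\times SO_0(2,1)$, using walls of the form (geodesic $\Lambda$ in the first factor) $\times\,\mathbb H^2$. The family of walls must be $\Gamma$-invariant, so it contains the orbit of $\Lambda$ under the projection $p_1(\Gamma)$. For irreducible $\Gamma$ this projection is dense in $SO_0(2,1)$ (Section 2), so the orbit of $\Lambda$ is dense in the space of geodesics, a homogeneous space of positive dimension. The geodesics crossing a given segment $xy$ transversally in its interior form a nonempty open set of this space. A nonempty open subset of a positive-dimensional manifold contains infinitely many disjoint nonempty open sets, and a dense set meets each of them. So infinitely many walls separate $x$ from $y$, and no combinatorial distance results.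

This kills walls taken from a single factor. But a cube complex need not have anything to do with the hyperbolic factors. The theorem below says that no choice of complex helps.

**Theorem 1.** Let $k\ge2$ and $n_1,\dots,n_k\ge2$. No irreducible uniform lattice in $SO(n_1,1)\times\dots\times SO(n_k,1)$ admits a proper action by cubical automorphisms on a CAT(0) cubical complex, not even on an infinite-dimensional one.

For the finer statement, let $G_i=SO_0(n_i,1)$. This is a connected, simple, center-free, non-compact Lie group acting on $\mathbb H^{n_i}$. Let $G=G_1\times\dots\times G_k$, with projections $p_i:G\to G_i$. Fix base points $o\in\mathbb H^{n_i}$ with stabilizers $K_i$. Put $|g|=d(o,go)$ for $g\in G_i$, and $|g|=\sum_i|g_i|$ for $g=(g_1,\dots,g_k)\in G$. Then $|gh|\le|g|+|h|$ and $|g^{-1}|=|g|$.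

If $\Gamma_0$ is any lattice as in Theorem 1, then $\Gamma=\Gamma_0\cap G$ has finite index in it, and a proper action of $\Gamma_0$ restricts to a proper action of $\Gamma$. So **from now on $\Gamma<G$.**

**Theorem 2.** Let $\Gamma<G$ be as above. For every action of $\Gamma$ on a CAT(0) cubical complex and every vertex $v$:

* (a) for each $\varepsilon>0$ there is $C_\varepsilon$ with $d(v,\gamma v)\le\varepsilon|\gamma|+C_\varepsilon$ for all $\gamma\in\Gamma$;
* (b) every $\gamma\in\Gamma$ has bounded orbits, that is, $\langle\gamma\rangle v$ is bounded, and so does every subgroup that is a finite product of cyclic subgroups (for example every finitely generated virtually abelian subgroup);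
* (c) no infinite subgroup of $\Gamma$ acts properly.

Since $\Gamma$ is infinite, (c) implies Theorem 1. The theorem does not claim that $\Gamma$ itself always has bounded orbits.

## 2. Irreducibility as density of projections

Two definitions of irreducibility are in use: the lattice has dense projections to the proper subproducts of $\prod SO(n_i,1)$; or it is not commensurable to a product of lattices in complementary subproducts.

**Example.** Let $q=x^2+y^2-7z^2$ and $\Gamma_0=SO(q,\mathbb Z[\sqrt2])$, embedded in $SO(q,\mathbb R)\times SO(q,\mathbb R)\cong SO(2,1)\times SO(2,1)$ by the two embeddings of $\mathbb Q(\sqrt2)$ in $\mathbb R$. The form is anisotropic over $\mathbb Q(\sqrt 2)$. Indeed $3^2\equiv2$ mod $7$, so $\mathbb Q(\sqrt2)\subset\mathbb Q_7$. A nonzero solution of $q=0$ could be scaled to lie in $\mathbb Z_7$ with some coordinate a unit. Since $-1$ is not a square mod $7$, $x^2+y^2\equiv0$ forces $x\equiv y\equiv0$. Then $49$ divides $7z^2$, so $z\equiv0$, a contradiction. By the theorems of Borel–Harish-Chandra and Godement, $\Gamma_0$ is a uniform lattice. Each projection is injective on $\Gamma_0$.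 If $\Gamma_0$ were commensurable to $\Gamma_1\times\Gamma_2$, it would contain infinitely many elements of $\Gamma_1\times\{e\}$, contradicting injectivity of the second projection. So $\Gamma_0$ is irreducible in the second sense.

The only consequence of irreducibility that we use is
$$p_i(\Gamma)\ \text{is dense in}\ G_i\ \text{for every } i. \tag{1}$$

**Step 1: the first definition gives (1).** Let $\Gamma_0$ be the original lattice. Its projection to $SO(n_i,1)$ is dense, because $k\ge2$ makes one factor a proper subproduct. Since $\Gamma_0$ is a finite union of cosets of $\Gamma$, the group $SO(n_i,1)$ is a finite union of cosets of $\overline{p_i(\Gamma)}$. So $\overline{p_i(\Gamma)}$ is closed of finite index, hence open, hence contains the identity component $G_i$.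

**Step 2: the second definition gives (1).** We use the Borel density theorem: for a lattice $\Lambda$ in a connected semisimple Lie group without compact factors, every $\mathrm{Ad}(\Lambda)$-invariant subspace of the Lie algebra is invariant under the whole group, that is, it is an ideal.

Suppose $H=\overline{p_i(\Gamma)}\ne G_i$. The Lie algebra $\mathfrak h\subset\mathfrak g_i\subset\mathfrak g$ of $H$ is $\mathrm{Ad}(\Gamma)$-invariant, so it is an ideal. It is not $\mathfrak g_i$, since $G_i$ is connected and $H\ne G_i$. As $\mathfrak g_i$ is simple, $\mathfrak h=0$, and $p_i(\Gamma)$ is discrete.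

Let $N=\ker p_i=\prod_{j\ne i}G_j$. The set $\Gamma N=p_i^{-1}(p_i(\Gamma))$ is closed, so $\Gamma\backslash\Gamma N$ is compact. As $p_i(\Gamma)$ is discrete, $N$ is open in $\Gamma N$, so the continuous map $N\to\Gamma\backslash\Gamma N$ is open. It is surjective and its fibers are the cosets of $\Gamma\cap N$. Hence $(\Gamma\cap N)\backslash N\cong\Gamma\backslash\Gamma N$ is compact, and $\Gamma\cap N$ is a uniform lattice in $N$.

Let $p_N:G\to N$ be the projection. Since $N$ is normal, $\Gamma$ normalizes $\Gamma\cap N$, and $\gamma$ acts on $N$ by conjugation by $p_N(\gamma)$. So $p_N(\Gamma)$ lies in the normalizer of $\Gamma\cap N$ in $N$, a closed subgroup. Its identity component is connected and acts by conjugation on a discrete group, so it acts trivially. Thus any $Y$ in its Lie algebra is fixed by $\mathrm{Ad}(\Gamma\cap N)$. By Borel density in $N$, $\mathbb RY$ is an ideal of the semisimple algebra $\mathfrak n$, which has no one-dimensional ideals, so $Y=0$. Hence the normalizer is discrete, and so is $p_N(\Gamma)$.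

The argument of the previous paragraph but one, with $p_N$ in place of $p_i$, shows that $\Gamma\cap G_i$ is a uniform lattice in $G_i$. Then $(\Gamma\cap G_i)\times(\Gamma\cap N)$ is a uniform lattice in $G$ contained in $\Gamma$, so of finite index. This contradicts irreducibility, and (1) is proved.

## 3. Halfspaces as a commensurated set; why sublinear means bounded on cyclic groups

This section turns the cube complex into combinatorics of a countable set. We write $\#$ for cardinality.

Let $\Gamma$ act on $C$, and let $v$ be a vertex. Let $X$ be the set of halfspaces whose hyperplane separates two points of $\Gamma v$. It is a $\Gamma$-set, and it is countable: there are countably many pairs of orbit points, each separated by finitely many hyperplanes. Put $M=\{h\in X:v\in h\}$. Then $\gamma M=\{h\in X:\gamma v\in h\}$, so $\gamma M\triangle M$ consists of the halfspaces containing exactly one of $v,\gamma v$. Each hyperplane separating $v$ from $\gamma v$ gives its two halfspaces, so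
$$\ell(\gamma):=\#(\gamma M\triangle M)=2d(v,\gamma v)<\infty. \tag{2}$$

From now on $X$ is any countable $\Gamma$-set and $M\subset X$ is *commensurated*: $\ell(\gamma)=\#(\gamma M\triangle M)<\infty$ for all $\gamma$. A small example is $\mathbb Z$ acting on $X=\mathbb Z$ by translation with $M=\{0,1,2,\dots\}$; here $\ell(n)=|n|$. Since $\#(\gamma M\triangle\gamma'M)=\ell(\gamma^{-1}\gamma')$, the function $\ell$ is symmetric and subadditive.

The next lemma shows that it is enough to prove sublinear growth. It uses that $\ell$ counts points.

**Lemma 3.** For each $\gamma\in\Gamma$, either $\ell(\gamma^n)\ge n$ for all $n\ge0$, or $\ell$ is bounded on $\langle\gamma\rangle$.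

*Proof.* Let $O$ be a $\langle\gamma\rangle$-orbit in $X$ with $M\cap O\notin\{\emptyset,O\}$. Then $M\cap O$ is not $\gamma$-invariant, so there is $z\in O$ such that exactly one of $z,\gamma z$ lies in $M$. As $\gamma z\in\gamma M$ if and only if $z\in M$, we get $\gamma z\in\gamma M\triangle M$. So there are at most $\ell(\gamma)$ such orbits, and only they contribute to $\ell(\gamma^n)$.

A finite $O$ contributes at most $\#O$. An infinite $O$ is a copy of $\mathbb Z$ on which $\gamma$ acts by $+1$, and $B=M\cap O$ satisfies $\#(B\triangle(B+1))<\infty$. So $1_B$ is constant near $+\infty$ and near $-\infty$, and $B$ is, up to a finite set, $\emptyset$, $\mathbb Z$ or a half-line. In the first two cases $\#(B\triangle(B+n))$ is bounded in $n$. In the third, $\sum_{\mathbb Z}(1_B-1_{B+n})$ does not change when $B$ is modified on a finite set, and for a half-line it equals $\pm n$. So $\#(B\triangle (B+n))\ge n$. If the third case occurs for some $O$, then $\ell(\gamma^n)\ge n$ for all $n\ge 0$. Otherwise $\ell$ is bounded on $\langle\gamma\rangle$. $\square$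

Next we remove the finite orbits, which are harmless for $\ell$ but would spoil Lemma 5.

**Lemma 4.** Let $X_f$ be the union of the finite $\Gamma$-orbits in $X$. Then $\gamma\mapsto\#\big((\gamma M\triangle M)\cap X_f\big)$ is bounded.

*Proof.* A uniform lattice in a connected Lie group is generated by a finite set $S$. If an orbit $O$ satisfies $M\cap O\notin\{\emptyset,O\}$, then $M\cap O$ is not invariant under all of $S$, so $O$ meets $sM\triangle M$ for some $s\in S$. Thus there are at most $\sum_{s\in S}\ell(s)$ such orbits. The function is at most the sum of $\#O$ over the finite ones among them. $\square$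

So if we replace $X,M$ by $X\setminus X_f$, $M\setminus X_f$, then $\ell$ changes by a bounded amount. **In Sections 4 to 8 we assume that $X$ has no finite $\Gamma$-orbit**, and we aim to show $\ell(\gamma)\le\varepsilon|\gamma|+C$.

## 4. Inducing from $\Gamma$ to $G$

The group $\Gamma$ is not a product, but $G$ is. So we transport $\ell$ to $G$, in two forms: a pseudometric $\rho$ that knows $\ell$ exactly, and an average $L$ of $\rho$ that is the squared norm of a Hilbert space cocycle.

**Step 1: a fundamental domain.** As $\Gamma$ is discrete, every $g\in G$ has a relatively compact open neighborhood $U$ with $\gamma U\cap U=\emptyset$ for $\gamma\ne e$. Cover the compact space $\Gamma\backslash G$ by the images of finitely many such sets $U_1,\dots,U_r$, with $e\in U_1$, and put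
$$D=\bigcup_j\Big(U_j\setminus\bigcup_{l<j}\Gamma U_l\Big).$$
Then $D$ is Borel, relatively compact, and contains $e$. Given $g\in G$, let $j$ be minimal with $g\in\Gamma U_j$; there is exactly one $\gamma$ with $\gamma^{-1}g\in U_j$, and this is the unique $\gamma$ with $g\in\gamma D$. So $G=\bigsqcup_\gamma\gamma D$.

Define $\gamma(g)\in\Gamma$ by $g\in\gamma(g)D$. The map $g\mapsto\gamma(g)$ is Borel, $\gamma(\delta g)=\delta\gamma(g)$ for $\delta\in\Gamma$, and $\gamma(\delta)=\delta$ because $e\in D$.

**Step 2: the pseudometric $\rho$.** Put
$$\rho(g,g')=\#\big(\gamma(g)M\,\triangle\,\gamma(g')M\big)=\ell\big(\gamma(g)^{-1}\gamma(g')\big).$$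
This is a Borel pseudometric on $G$, invariant under left translation by $\Gamma$, with $\rho(e,\gamma)=\ell(\gamma)$ for $\gamma\in\Gamma$. For every compact $Q\subset G$ there is $C_Q$ with
$$\rho(g,gs)\le C_Q\qquad(g\in G,\ s\in Q). \tag{3}$$
Indeed, write $g=\gamma(g)x$ and $gs=\gamma(gs)x'$ with $x,x'\in D$. Then $\gamma(g)^{-1}\gamma(gs)=xs x'^{-1}$ lies in $\Gamma\cap DQD^{-1}$, a finite set.

**Step 3: the average $L$.** Let $m$ be the right-invariant probability measure on $\Gamma\backslash G$, and
$$L(s)=\int_{\Gamma\backslash G}\rho(g,gs)\,dm(g).$$
By the triangle inequality and right invariance, $L(st)\le L(s)+L(t)$ and $L(s^{-1})=L(s)$. By (3), $L$ is bounded on compact sets.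

**Step 4: a cocycle with $\|b(s)\|^2=L(s)$.** Recall that a *cocycle* for a unitary representation $\pi$ is a map $b$ with $b(st)=b(s)+\pi(s)b(t)$. Examples: $b(s)=\pi(s)w-w$, which is bounded; $\mathbb R$ acting trivially on $\mathbb R$ with $b(t)=t$, which grows linearly; and $\mathbb Z$ acting by shifts on $\ell^2(\mathbb Z)$ with $b(n)=1_{M+n}-1_M$, $M=\{0,1,\dots\}$, where $\|b(n)\|^2=|n|$.

Let $\mathcal H$ be the Hilbert space of classes of measurable $f:G\to\ell^2(X)$ with $f(\gamma g)=\gamma f(g)$ for $\gamma\in\Gamma$ and $\int_{\Gamma\backslash G}\|f\|^2dm<\infty$. Restriction to $D$ identifies it with $L^2(D,\ell^2(X))$. Let $(\pi(s)f)(g)=f(gs)$. This is unitary by right invariance of $m$, and strongly continuous because elements of $\mathcal H$ lie in $L^2_{loc}(G,\ell^2(X))$, where right translation is continuous. Put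
$$b(s)(g)=1_{\gamma(gs)M}-1_{\gamma(g)M}.$$
This is finitely supported on $X$, with $\|b(s)(g)\|^2=\rho(g,gs)$, and $b(s)(\delta g)=\delta\, b(s)(g)$. So $b(s)\in\mathcal H$ and
$$\|b(s)\|^2=L(s). \tag{4}$$
Inserting $1_{\gamma(gs)M}$ into $b(st)(g)$ gives $b(st)=b(s)+\pi(s)b(t)$.

For continuity, fix a compact neighborhood $Q$ of $e$. If $g,gs\in D$ then $\gamma(g)=\gamma(gs)=e$ and $b(s)(g)=0$. So for $s\in Q$, $\|b(s)\|^2\le C_Q\,m\{g\in D:gs\notin D\}$, which tends to $0$ as $s\to e$ by continuity of translation in $L^1(G)$. Since $\|b(st)-b(s)\|=\|b(t)\|$, $b$ is continuous everywhere.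

Two tasks remain: to show that $L$ is sublinear (Sections 5–7), and to pass from the average $L(\gamma)$ to the single value $\rho(e,\gamma)=\ell(\gamma)$ (Section 8).

## 5. Discreteness of $X$ and density of $p_i(\Gamma)$: no $N$-invariant vectors

Fix $i$ and let $N=\prod_{j\ne i}G_j$, so $G=G_i\times N$ with commuting factors. As $k\ge2$, $N$ is not trivial. This section shows that $N$ fixes no vector of $\mathcal H$. It is here that it matters that $X$ is a discrete set.

**Lemma 5.** $\mathcal H^N=0$.

*Proof.* Suppose $0\ne f\in\mathcal H^N$.

**Step 1: $f$ descends to $G_i$.** For each $h\in N$, $f(gh)=f(g)$ for a.e. $g$. By Fubini, for a.e. $x\in G_i$ we have $f(x,nh)=f(x,n)$ for a.e. $(n,h)\in N\times N$. So $f(x,\cdot)$ is a.e. equal to a constant $\bar f(x)$. Integrating $f(x,\cdot)$ against a compactly supported probability density on $N$ shows that $\bar f:G_i\to\ell^2(X)$ is measurable. For each $\gamma\in\Gamma$, equivariance of $f$ gives $\bar f(p_i(\gamma)x)=\gamma\bar f(x)$ for a.e. $x$.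

**Step 2: a finite set appears.** For $t>0$ let $S_t(x)=\{z\in X:|\bar f(x)(z)|>t\}$. It is finite because $\bar f(x)\in\ell^2(X)$, and $S_t(p_i(\gamma)x)=\gamma S_t(x)$ for a.e. $x$. As $\bar f\ne0$, for some $t$ the set $S_t(x)$ is nonempty for $x$ in a set of positive measure. Since $X$ has only countably many finite subsets, there is a nonempty finite $S\subset X$ such that $B=\{x:S_t(x)=S\}$ has positive Haar measure.

**Step 3: $S$ is fixed by all $\gamma$ with $p_i(\gamma)$ near $e$.** Up to null sets, $p_i(\gamma)B=\{x:S_t(x)=\gamma S\}$. So if $\gamma S\ne S$, then $p_i(\gamma)B\cap B$ is null. Choose $B'\subset B$ of finite positive measure. The function $u\mapsto\operatorname{vol}(uB'\cap B')$ is continuous and positive at $e$, so there is an open neighborhood $U$ of $e$ in $G_i$ with $\operatorname{vol}(uB\cap B)>0$ for $u\in U$. Hence $\gamma S=S$ whenever $p_i(\gamma)\in U$.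

**Step 4: such $\gamma$ generate $\Gamma$.** Let $\gamma\in\Gamma$. As $G_i$ is connected, there are $e=q_0,q_1,\dots,q_r=p_i(\gamma)$ in $G_i$ with $q_{j-1}^{-1}q_j\in U$. By (1) choose $\gamma_0=e,\gamma_1,\dots,\gamma_r=\gamma$ in $\Gamma$ with $p_i(\gamma_j)$ so close to $q_j$ that $p_i(\gamma_{j-1}^{-1}\gamma_j)\in U$ for all $j$. Then $\gamma=\prod_j\gamma_{j-1}^{-1}\gamma_j$.

So $S$ is a nonempty finite $\Gamma$-invariant set, contradicting the absence of finite orbits. $\square$

**Remark.** Discreteness of $X$ cannot be dropped. Replace $\ell^2(X)$ by any nonzero unitary representation $\sigma$ of $G_i$, on which $\Gamma$ acts through $p_i$. For $\varphi\ne0$ the function $f(x,n)=\sigma(x)\varphi$ satisfies $f(\gamma g)=\sigma(p_i(\gamma))f(g)$, has constant norm, and is $N$-invariant. So the analog of Lemma 5 fails, for example, for the $L^2$-space of a $G_i$-invariant measure on halfspaces of $\mathbb H^{n_i}$.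

## 6. Cocycles of $SO_0(n,1)$ grow at most like a square root

This section is about one factor. For a general group a continuous cocycle can grow linearly, as with $b(t)=t$ on $\mathbb R$. In hyperbolic space it cannot, because two random points on a sphere of radius $r$ are at distance almost $2r$. What we need is that the constant is controlled by the size of the cocycle on the unit ball.

**Lemma 6.** Let $n\ge2$. There is $C=C(n)$ such that every continuous cocycle $\beta$ of $SO_0(n,1)$ in a unitary representation $\sigma$ satisfies $\|\beta(g)\|\le C e_0\sqrt{|g|}$ for $|g|\ge1$, where $e_0=\sup_{|g|\le1}\|\beta(g)\|$.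

*Proof.* **Step 1: make $\beta$ a map on $\mathbb H^n$.** Let $K$ be the stabilizer of $o$, with normalized Haar measure, and $v=\int_K\beta(k)\,dk$. Since $|k|=0$, $\|v\|\le e_0$. Also $\sigma(k)v=\int_K(\beta(kk')-\beta(k))\,dk'=v-\beta(k)$. So the cocycle $\beta'(g)=\beta(g)+\sigma(g)v-v$ vanishes on $K$, and then $\beta'(gk)=\beta'(g)$. Thus $F(go)=\beta'(g)$ defines a continuous map on $\mathbb H^n$ with $F(o)=0$, and
$$\|F(go)-F(g'o)\|=\|\beta'(g^{-1}g')\|.$$
So $\|F(x)-F(y)\|$ is invariant under $SO_0(n,1)$, which for $n\ge2$ is transitive on pairs of points at a given distance. Hence $\|F(x)-F(y)\|=\theta(d(x,y))$ for a continuous function $\theta$.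

**Step 2: crude bounds on $\theta$.** Points on a line give $\theta(r+s)\le\theta(r)+\theta(s)$. On $[0,1]$ we have $\theta\le e_0+2\|v\|\le3e_0$. Cutting a segment of length $r$ into at most $1+r$ pieces of length at most $1$ gives $\theta(r)\le3e_0(1+r)$.

**Step 3: random points on a sphere.** Let $x,y$ be independent and uniform on the sphere of radius $r>0$ about $o$. Let $\varphi$ be their angle at $o$, $d=d(x,y)$, and $\tau=2r-d\ge0$. From $\cosh d=\cosh^2r-\sinh^2r\cos\varphi$ we get $\sinh(d/2)=\sinh r\,\sin(\varphi/2)$. For $0<s\le1$,
$$\sinh(r+\log s)=\tfrac12\big(se^r-s^{-1}e^{-r}\big)\le\tfrac12\big(se^r-se^{-r}\big)=s\sinh r .$$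
With $s=\sin(\varphi/2)$ this gives $r+\log s\le d/2$, that is, $\tau\le-2\log\sin(\varphi/2)$. The law of $\varphi$ is proportional to $\sin^{n-2}\varphi\,d\varphi$ on $[0,\pi]$, and the square of the logarithm is integrable at $0$. So $\|\tau\|_{L^2}\le c(n)<\infty$ uniformly in $r$.

**Step 4: doubling.** Since $x,y$ are independent with the same law and $\|F(x)\|=\theta(r)$,
$$\mathbb E\,\theta(d)^2=\mathbb E\|F(x)-F(y)\|^2=2\theta(r)^2-2\|\mathbb EF(x)\|^2\le2\theta(r)^2 .$$
As $2r=d+\tau$, we have $\theta(2r)\le\theta(d)+\theta(\tau)\le\theta(d)+3e_0(1+\tau)$. Taking $L^2$-norms and using Minkowski's inequality,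
$$\theta(2r)\le\sqrt2\,\theta(r)+C_1e_0,\qquad C_1=3(1+c(n)).$$

**Step 5: iterate.** Write $r\ge1$ as $r=2^pr_0$ with $r_0\in[1,2)$ and $p\ge0$ an integer. Then
$$\theta(r)\le2^{p/2}\Big(\theta(r_0)+C_1e_0\sum_{j\ge1}2^{-j/2}\Big)\le C_2e_0\sqrt r,$$
because $\theta(r_0)\le9e_0$ and $2^{p/2}\le\sqrt r$. Here $C_2$ depends only on $n$. Finally $\|\beta(g)\|\le\theta(|g|)+2\|v\|\le (C_2+2)e_0\sqrt{|g|}$ for $|g|\ge1$. $\square$

Applied directly to $b|_{G_i}$, Lemma 6 and (4) give only $L(g)=O(|g|)$. To obtain $o(|g|)$ we must make $e_0$ small, and here the commuting group $N$ enters.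

## 7. The average length $L$ is sublinear

**Step 1: a symmetric measure on $N$.** We choose a measure on $N$ whose operator detects $N$-invariant vectors. Let $\nu$ be a symmetric probability measure on $N$ with continuous compactly supported density, positive near $e$, and put $\mu=\nu*\nu$. For a unitary representation $\sigma$ of $N$ the operator $\sigma(\mu)=\sigma(\nu)^2$ is self-adjoint with spectrum in $[0,1]$. We claim that
$$\ker(1-\sigma(\mu))=\{N\text{-invariant vectors}\}. \tag{5}$$
Invariant vectors clearly lie in the kernel. Conversely, if $\sigma(\mu)\xi=\xi$, then $\int\mathrm{Re}\langle\sigma(h)\xi,\xi\rangle\,d\mu(h)=\|\xi\|^2$. The integrand is at most $\|\xi\|^2$, so it equals $\|\xi\|^2$ for $\mu$-a.e. $h$, and by continuity for all $h\in\operatorname{supp}\mu$. For such $h$, $\|\sigma(h)\xi-\xi\|^2=2\|\xi\|^2-2\,\mathrm{Re}\langle\sigma(h)\xi,\xi\rangle=0$. As $\operatorname{supp}\mu$ contains a neighborhood of $e$, which generates the connected group $N$, $\xi$ is invariant.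

**Step 2: splitting the cocycle.** The next lemma splits $b|_{G_i}$ into a bounded part and a cocycle that is tiny on compact sets.

**Lemma 7.** Let $P=\pi(\mu)$. For $0<\kappa<1$ let $E_\kappa$ be the spectral projection of $P$ for $[0,1-\kappa]$, and let $w=\int_Nb\,d\mu$. Then $\|E_\kappa b(g)\|\le2\|w\|/\kappa$ for all $g\in G_i$. Moreover $(1-E_\kappa)b|_{G_i}$ is a continuous cocycle for $\pi|_{G_i}$, and $\sup_{g\in Q}\|(1-E_\kappa)b(g)\|\to0$ as $\kappa\to0$ for every compact $Q\subset G_i$.

*Proof.* Let $g\in G_i$, $h\in N$. Since $gh=hg$, we have $b(g)+\pi(g)b(h)=b(h)+\pi(h)b(g)$, that is,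
$$(1-\pi(h))b(g)=(1-\pi(g))b(h).$$
Integrating over $h$ with respect to $\mu$ gives $(1-P)b(g)=(1-\pi(g))w$. As $\pi(G_i)$ commutes with $\pi(N)$, it commutes with $P$ and $E_\kappa$. So $(1-E_\kappa)b|_{G_i}$ is a continuous cocycle. On the image of $E_\kappa$ the operator $1-P$ is invertible with inverse of norm at most $1/\kappa$, so
$$E_\kappa b(g)=(1-\pi(g))(1-P)^{-1}E_\kappa w,\qquad \|E_\kappa b(g)\|\le2\|w\|/\kappa .$$
By (5) and Lemma 5, $\ker(1-P)=\mathcal H^N=0$. So the spectral projections $1-E_\kappa$ for $(1-\kappa,1]$ tend strongly to $0$ as $\kappa\to0$. Operators of norm at most $1$ that converge strongly converge uniformly on norm-compact sets, and $b(Q)$ is compact. $\square$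

**Step 3: combining with Lemma 6.**

**Proposition 8.** For every $\varepsilon>0$ there is $C'_\varepsilon$ with $L(g)\le\varepsilon|g|+C'_\varepsilon$ for all $g\in G$.

*Proof.* Since $L(g)\le\sum_iL(g_i)$ and $|g|=\sum_i|g_i|$, it suffices to treat $g\in G_i$ for each $i$, with the $N,\mu,w,P$ of that $i$. For $|g|\le1$, $L(g)$ is bounded. For $|g|\ge1$ and $0<\kappa<1$, use (4), orthogonality, Lemma 7, and Lemma 6 for the cocycle $(1-E_\kappa)b|_{G_i}$:
$$L(g)=\|E_\kappa b(g)\|^2+\|(1-E_\kappa)b(g)\|^2\le\frac{4\|w\|^2}{\kappa^2}+C^2e_\kappa^2|g|,\qquad e_\kappa=\sup_{h\in G_i,\,|h|\le1}\|(1-E_\kappa)b(h)\| .$$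
By Lemma 7, $e_\kappa\to0$ as $\kappa\to0$. Choose $\kappa$ with $C^2e_\kappa^2\le\varepsilon$. $\square$

## 8. From the average to the identity coset, by stepping sideways along $N$

We know that $L(\gamma)=\int\rho(g,g\gamma)\,dm$ is small compared with $|\gamma|$, and we want $\rho(e,\gamma)$. A sensible first attempt: by Markov's inequality, $\rho(q,q\gamma)\le2L(\gamma)$ for some $q$ in the relatively compact set $D$. Move from $e$ to $q$ and back:
$$\rho(e,\gamma)\le\rho(e,q)+\rho(q,q\gamma)+\rho(q\gamma,\gamma).$$
The first term is bounded by (3). The third is where it stops. We have $\gamma=q\gamma\cdot(\gamma^{-1}q^{-1}\gamma)$, so (3) needs $\gamma^{-1}q^{-1}\gamma$ in a fixed compact set, and conjugation can make this element very large. For instance, in $SO_0(2,1)$ let $q$ be the rotation by $\pi$ about $o$. Then $\gamma^{-1}q^{-1}\gamma$ is the rotation by $\pi$ about $\gamma^{-1}o$, and it moves $o$ by $2d(o,\gamma^{-1}o)=2|\gamma|$.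

The trouble disappears if $q$ commutes with the element we move along. So we move along one factor $G_i$ at a time, and shift the base point only by elements $h\in N$. Two things must then be checked: shifts in $N$ alone must reach typical points of $\Gamma\backslash G$ from *every* starting point, and one bounded shift must serve a whole path. Lemma 9 gives the first, and uniformly, so that cutting the path into pieces of a fixed length gives the second.

Keep $i,N,\mu$. For a bounded Borel function $\varphi$ on $\Gamma\backslash G$ let $(A\varphi)(y)=\int_N\varphi(yh)\,d\mu(h)$, so that $(A^j\varphi)(y)=\int\varphi(yh)\,d\mu^{*j}(h)$.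

**Lemma 9.** If $\varphi\in C(\Gamma\backslash G)$, then $A^j\varphi\to\int\varphi\,dm$ uniformly on $\Gamma\backslash G$.

*Proof.* **Step 1: convergence in $L^2$.** On $L^2(\Gamma\backslash G)$, $A$ is the operator of $\mu$ in the right regular representation of $N$. It is self-adjoint with spectrum in $[0,1]$, so by the spectral theorem $A^j$ converges strongly to the projection onto $\ker(1-A)$. By (5) this kernel consists of the $N$-invariant functions. As in Step 1 of Lemma 5, these come from locally integrable functions on $G_i$ that are invariant under left translation by $p_i(\Gamma)$. By continuity of translation in $L^1_{loc}(G_i)$ and (1), they are invariant under all of $G_i$, hence constant. So $A^j\varphi\to\int\varphi\,dm$ in $L^2$.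

**Step 2: equicontinuity.** Let $q=(q_i,q_N)\in G_i\times N$ and $j\ge1$. As $q_i$ commutes with $N$, $yqh=y\,q_Nh\,q_i$ for $h\in N$. Replacing $\varphi(yq_Nhq_i)$ by $\varphi(yq_Nh)$, and then $\varphi(yq_Nh)$ by $\varphi(yh)$ in the integral, we get
$$|A^j\varphi(yq)-A^j\varphi(y)|\le\sup_z|\varphi(zq_i)-\varphi(z)|+\|\varphi\|_\infty\,\|\delta_{q_N}*\mu^{*j}-\mu^{*j}\|_{TV}.$$
The last norm is at most $\|\delta_{q_N}*\mu-\mu\|_{TV}$, because $\delta_{q_N}*\mu^{*j}-\mu^{*j}=(\delta_{q_N}*\mu-\mu)*\mu^{*(j-1)}$. As $q\to e$, the first term tends to $0$ because $\varphi$ is uniformly continuous on a compact space, and the second because $\mu$ has an $L^1$ density. Both limits are uniform in $y$ and $j$.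

**Step 3: conclusion.** The sequence $(A^j\varphi)_{j\ge1}$ is bounded and equicontinuous on a compact space. By Arzelà–Ascoli every subsequence has a uniformly convergent subsequence, whose limit must be the $L^2$-limit $\int\varphi\,dm$. So the whole sequence converges uniformly. $\square$

**Proposition 10.** Let $(a(t))_{t\in\mathbb R}$ be a one-parameter subgroup of $G_i$. For each $\varepsilon>0$ there is $C$ with $\rho(x,xa(t))\le\varepsilon|t|+C$ for all $x\in G$, $t\in\mathbb R$.

*Proof.* Replacing $x$ by $xa(t)$ exchanges $t$ and $-t$, so let $t\ge0$.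

**Step 1: a fixed scale $T$.** We choose a length at which the average cost is already small. Fix a compact neighborhood $Q$ of $e$ in $G$, with $C_Q$ from (3). For $T\in\mathbb N$ we have $|a(T)|\le T|a(1)|$, so by Proposition 8, $L(a(T))\le\varepsilon T/2+C'$ with $C'$ independent of $T$. Hence we can fix $T\in\mathbb N$ with
$$2C_Q+1+L(a(T))\le\varepsilon T. \tag{6}$$
Put $r(y)=\rho(y,ya(T))$. This is a Borel function on $\Gamma\backslash G$, bounded by (3), with $\int r\,dm=L(a(T))$.

**Step 2: a continuous majorant.** Lemma 9 needs continuous functions, and $r$ is not continuous. Choose a compact symmetric neighborhood $V$ of $e$ in $G$ with $V\subset Q$ and $a(T)^{-1}Va(T)\subset Q$. For $v\in V$ we have $ya(T)=yva(T)\cdot\big(a(T)^{-1}v^{-1}a(T)\big)$, so by (3)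
$$r(y)\le\rho(y,yv)+\rho(yv,yva(T))+\rho(yva(T),ya(T))\le2C_Q+r(yv).$$
Averaging over $v\in V$ gives $r\le2C_Q+\tilde r$, where $\tilde r(y)=\operatorname{vol}(V)^{-1}\int_Vr(yv)\,dv$. The function $\tilde r$ is continuous:
$$|\tilde r(yq)-\tilde r(y)|\le\operatorname{vol}(V)^{-1}\,\sup r\,\int_G|1_V(q^{-1}v)-1_V(v)|\,dv\longrightarrow0\quad(q\to e).$$
And $\int\tilde r\,dm=\int r\,dm=L(a(T))$ by right invariance of $m$.

**Step 3: one sideways shift for the whole path.** By Lemma 9 there is $J\ge1$ with $A^J\tilde r\le L(a(T))+1$ everywhere. Since $A^J$ preserves order and constants, (6) gives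
$$A^Jr\le2C_Q+L(a(T))+1\le\varepsilon T\quad\text{at every point of }\Gamma\backslash G. \tag{7}$$
Let $h\in N$ be random with law $\mu^{*J}$, and let $S=\operatorname{supp}\mu^{*J}$, a compact set. Let $x\in G$ and $n\in\mathbb N$. Go from $x$ to $xh$, then through the points $y_j=x\,a(jT)\,h$ for $0\le j\le n$, then from $y_n=xa(nT)h$ to $xa(nT)$. Because $h$ commutes with $a(T)$, $y_{j+1}=y_j\,a(T)$, so $\rho(y_j,y_{j+1})=r(x\,a(jT)\,h)$, whose expectation is $(A^Jr)(xa(jT))$. The first and last legs cost at most $C_S$ each, by (3) with base points $x$ and $xa(nT)$. Taking expectations in the triangle inequality and using (7),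
$$\rho(x,xa(nT))\le2C_S+\sum_{j<n}(A^Jr)(xa(jT))\le2C_S+\varepsilon nT .$$
The constant $C_S$ depends on neither $x$ nor $n$.

**Step 4: general $t$.** Let $n=\lfloor t/T\rfloor$. The remainder $a(t-nT)$ lies in the compact set $\{a(s):0\le s\le T\}$, so it costs a bounded amount by (3). Since $\varepsilon nT\le\varepsilon t$, we are done. $\square$

## 9. Bounded cyclic orbits and non-properness

**Proof of Theorem 2(a).** First let $X$ have no finite orbits. Let $\varepsilon>0$ and $\gamma=(\gamma_1,\dots,\gamma_k)\in\Gamma$. By the Cartan decomposition, $\gamma_i=k_i\,a_i(|\gamma_i|)\,k_i'$ with $k_i,k_i'\in K_i$ and $a_i$ a fixed one-parameter subgroup of $G_i$ with $|a_i(t)|=t$ for $t\ge0$. By the triangle inequality, (3) for the compact groups $K_i$ (used twice), and Proposition 10, there is $C$ independent of $x$, $i$ and $\gamma$ with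
$$\rho(x,x\gamma_i)\le\varepsilon|\gamma_i|+C\qquad(x\in G).$$
Summing along $e,\gamma_1,\gamma_1\gamma_2,\dots,\gamma_1\cdots\gamma_k=\gamma$ gives $\ell(\gamma)=\rho(e,\gamma)\le\varepsilon|\gamma|+kC$. For general $X$, restoring $X_f$ adds a bounded amount, by Lemma 4. Since $\ell(\gamma)=2d(v,\gamma v)$ by (2), this proves (a).

**Proof of Theorem 2(b).** Let $\gamma\in\Gamma$. As $|\gamma^n|\le n|\gamma|$, (a) gives $\ell(\gamma^n)\le2\varepsilon n|\gamma|+2C_\varepsilon$ for every $\varepsilon>0$, so $\ell(\gamma^n)/n\to0$. The first alternative of Lemma 3 is impossible, so $\ell$ is bounded on $\langle\gamma\rangle$, that is, $\langle\gamma\rangle v$ is bounded.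

If a subgroup equals, or is contained in, a product set $\langle c_1\rangle\cdots\langle c_r\rangle$ with $c_j\in\Gamma$, then subadditivity bounds $\ell$ on it. A finitely generated virtually abelian group is contained in such a product of its own cyclic subgroups: take coset representatives $c_1,\dots,c_p$ of a finitely generated abelian subgroup of finite index, followed by generators $a_1,\dots,a_q$ of that subgroup. Each element is some $c_j$ times an element of $\langle a_1\rangle\cdots\langle a_q\rangle$.

**Proof of Theorem 2(c).** $\Gamma$ is finitely generated and linear, so by Selberg's lemma it has a torsion-free subgroup of finite index. An infinite subgroup of $\Gamma$ meets that subgroup in an infinite group, so it contains an element $\gamma$ of infinite order. By (b) there is $R$ with $d(v,\gamma^nv)\le R$ for all $n$. So infinitely many elements of the subgroup move $v$ by at most $R$, and the subgroup does not act properly.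

**Proof of Theorem 1.** Let $\Gamma_0$ be an irreducible uniform lattice in $\prod SO(n_i,1)$, $k\ge2$, acting properly on a CAT(0) cubical complex. Then $\Gamma=\Gamma_0\cap G$, of finite index in $\Gamma_0$, also acts properly. But $\Gamma$ is infinite, because $G$ is not compact and $\Gamma\backslash G$ is. This contradicts Theorem 2(c) applied to $\Gamma$ itself. $\blacksquare$
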